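\title{The regular simplex does not minimize the fundamental gap in high dimensions}

\begin{abstract}
For a bounded domain of diameter $d$ with first two Dirichlet eigenvalues $\lambda_1<\lambda_2$, the gap function is $\xi=d^2(\lambda_2-\lambda_1)$. Among triangles it is minimized by the equilateral triangle alone. We show that the regular $n$-simplex $\Delta_n$ does not minimize $\xi$ among $n$-simplices when $n\ge 299$, and that the ratio of $\xi(\Delta_n)$ to the infimum of $\xi$ over $n$-simplices grows at least like a constant times $\ln n$. The competitors are obtained by pulling two complementary faces of $\Delta_n$ apart. The proof bounds their gaps by the derivative of the ground-state energy along this deformation, and it compares the regular simplex with a system of Airy operators. On the way we show that $\lambda_2(\Delta_n)$ is the first eigenvalue of the half of $\Delta_n$ cut off by the bisecting hyperplane of an edge.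
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Omega\subset\mathbb R^n$ be a bounded domain of diameter $d$, and let $\lambda_1(\Omega)<\lambda_2(\Omega)$ be the first two Dirichlet eigenvalues of the Euclidean Laplacian on $\Omega$. The difference $\lambda_2-\lambda_1$ is the exponential rate at which a solution of the heat equation with zero boundary values, multiplied by $e^{\lambda_1t}$, converges to a multiple of the first eigenfunction. Eigenvalues scale like $(\text{length})^{-2}$, so the \emph{gap function}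
\[
\xi(\Omega)=d^2\bigl(\lambda_2(\Omega)-\lambda_1(\Omega)\bigr)
\]
depends only on the shape of $\Omega$.

For an interval $\xi=4\pi^2-\pi^2=3\pi^2$, and Andrews and Clutterbuck proved that $\xi(\Omega)\ge3\pi^2$ for every convex $\Omega\subset\mathbb R^n$. For a rectangle with sides $\ell\le h$ the gap is $3\pi^2/h^2$ and $d^2=\ell^2+h^2$, so $\xi=3\pi^2(1+\ell^2/h^2)$: the square is the worst rectangle, thin rectangles approach the value $3\pi^2$, and no rectangle attains it. Triangles behave in the opposite way. It is known that every triangle $T$ satisfies $\xi(T)\ge 64\pi^2/9$, with equality if and only if $T$ is equilateral.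

Let $\mathfrak M_n$ be the set of non-degenerate $n$-simplices in $\mathbb R^n$ of diameter $1$, up to rigid motions, and let $\Delta_n\in\mathfrak M_n$ be the regular simplex, whose vertices are at mutual distance $1$. It is the one member of $\mathfrak M_n$ all of whose edges realize the diameter, and the case of triangles suggests that it should be extremal in every dimension. The problem, which comes from Lu and Rowlett \cite{LR}, is this:

\medskip
\noindent\emph{Is it true that for every $n\ge2$ the regular simplex $\Delta_n$ is the unique minimizer of $\xi$ on $\mathfrak M_n$?}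
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
For every $n\ge299$ there is $T\in\mathfrak M_n$ with $\xi(T)<\xi(\Delta_n)$.
\end{theorem}

The failure is quantitative. Throughout, $N=n+1$ is the number of vertices, the numbers $0<a_1<a_2<\cdots$ are such that $-a_j$ are the zeros of the Airy function $\mathrm{Ai}$, and
\[
c=\tfrac4{27}\,a_1^3=1.89\ldots.
\]

\begin{theorem}\label{thm:quant}
\begin{enumerate}
\item[(i)] We have
\[
2c\,(1.8451N^2-8.7N)\le\xi(\Delta_n)\le 8cN^2,
\]
the lower bound for $N\ge40$ and the upper bound for all $n\ge2$.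
\item[(ii)] For $N\ge20$,
\[
\inf_{\mathfrak M_n}\xi\le\frac{8c\,(2.4N^2+1.2N)}{\ln(N/2)} .
\]
\end{enumerate}
Hence $\xi(\Delta_n)/\inf_{\mathfrak M_n}\xi\to\infty$ as $n\to\infty$, at least like a constant times $\ln n$.
\end{theorem}

The lower bound in (i) rests on a description of the second eigenvalue.

\begin{theorem}\label{thm:half}
For every $n\ge2$, $\lambda_2(\Delta_n)$ equals the first Dirichlet eigenvalue of the half of $\Delta_n$ cut off by the bisecting hyperplane of an edge.
\end{theorem}

We do not decide the cases $3\le n\le298$, nor whether the minimum of $\xi$ over $\mathfrak M_n$ is attained.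

What distinguishes high dimensions is that $\Delta_n$ is thin in some directions. Split the vertices into two blocks of about $N/2$ each. The centroids of the two faces that they span are at distance $R^{-1/2}$, where $R\approx N/2$ (Section~\ref{sec:blocks}). One may therefore pull the faces apart by a factor as large as $\sqrt R$ while the squared diameter stays below $2$. For a triangle $R=4/3$, and there is no such room. Section~\ref{sec:mechanism} explains how a long range of nearly free stretching forces a small gap somewhere along the way. The argument needs two inputs: a lower bound for $\xi(\Delta_n)$ (Sections~\ref{sec:odd} and~\ref{sec:airy}) and an upper bound for the total change of the first eigenvalue along the family (Section~\ref{sec:blocks}). Section~\ref{sec:end} combines them.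

\section{Standard facts and coordinates}\label{sec:prelim}

\subsection{Dirichlet eigenvalues}
Let $\Omega$ be a bounded domain, that is, a bounded connected open set. The space $H^1_0(\Omega)$ is the closure of $C_c^\infty(\Omega)$ in the norm $(\int w^2+|\nabla w|^2)^{1/2}$, and $\rho(w)=\int|\nabla w|^2/\int w^2$ is the Rayleigh quotient. We use the following facts.
\begin{enumerate}
\item[(F1)] $\lambda_k$ is the minimum, over $k$-dimensional subspaces $E\subset H_0^1(\Omega)$, of $\max_{E\setminus\{0\}}\rho$. The eigenvalue $\lambda_1$ is simple and has a positive eigenfunction $u$, the \emph{ground state}, and $\lambda_2=\min\{\rho(w):w\perp u\}$. Also $\lambda_k(s\Omega)=s^{-2}\lambda_k(\Omega)$.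
\item[(F2)] A Lipschitz function $w$ on $\overline\Omega$ that vanishes on $\partial\Omega$ lies in $H_0^1(\Omega)$, being the limit of the compactly supported functions $\operatorname{sign}(w)(|w|-\varepsilon)_+$. Multiplication by a Lipschitz function preserves $H^1_0(\Omega)$.
\item[(F3)] If $\partial\Omega$ is smooth, eigenfunctions are smooth on $\overline\Omega$, and the normal derivative of $u$ does not vanish on $\partial\Omega$ (Hopf's lemma).
\item[(F4)] If $\Omega$ is convex, $\log u$ is concave (Brascamp--Lieb \cite{BL}).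
\end{enumerate}
Let $g$ be Lipschitz on $\overline\Omega$. Pointwise, $|\nabla(ug)|^2=u^2|\nabla g|^2+\nabla u\cdot\nabla(ug^2)$, and $ug^2\in H_0^1(\Omega)$ is a test function for the weak equation $\int\nabla u\cdot\nabla\psi=\lambda_1\int u\psi$. This gives the \emph{ground-state identity}
\begin{equation}\label{eq:gs}
\int_\Omega|\nabla(ug)|^2=\int_\Omega u^2|\nabla g|^2+\lambda_1\int_\Omega u^2g^2 .
\end{equation}

\subsection{The Airy operator}
The function $\mathrm{Ai}$ is, up to a constant factor, the solution of $y''=xy$ that decays at $+\infty$.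
\begin{enumerate}
\item[(F5)] For $\nu>0$ the operator $-\frac{d^2}{dx^2}+\nu x$ on $(0,\infty)$ with Dirichlet condition at $0$ has compact resolvent and simple eigenvalues $a_j\nu^{2/3}$, with eigenfunctions $\mathrm{Ai}(\nu^{1/3}x-a_j)$.
\end{enumerate}
The tabulated values $a_1=2.33810741\ldots$ and $a_2=4.08794944\ldots$ \cite{DLMF} enter only through
\begin{equation}\label{eq:zeros}
a_2/a_1\ge1.7484,\qquad a_1^3\ge12.78 .
\end{equation}

\subsection{The standard simplex}
Let
\[
\Sigma_N=\Bigl\{x\in\mathbb R^N:\ x_i>0,\ \sum_{i=1}^Nx_i=1\Bigr\},\qquad V=\Bigl\{v\in\mathbb R^N:\ \sum_iv_i=0\Bigr\},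
\]
with $n$-dimensional Lebesgue measure on $\Sigma_N$, and let $P$ be the orthogonal projection of $\mathbb R^N$ onto $V$. The derivative along $Pe_i=e_i-\frac1N\mathbf 1$ is $D_i=\partial_i-\frac1N\sum_j\partial_j$. It is tangent to $\Sigma_N$, and $\sum_i(D_if)^2=|P\nabla f|^2$ is the squared gradient of $f$ within $\Sigma_N$. The simplex $\Sigma_N$ is regular of side $\sqrt2$, so $\Delta_n$ is congruent to $2^{-1/2}\Sigma_N$, and the eigenvalues of $\Delta_n$ are those of the form
\[
\mathcal E(f)=2\int_{\Sigma_N}\sum_{i=1}^N(D_if)^2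
\]
on $H_0^1(\Sigma_N)$, relative to $L^2(\Sigma_N)$. On the dilate $s\Sigma_N$ the same expression has first eigenvalue $s^{-2}\lambda_1(\Delta_n)$.

The symmetric group $\mathfrak S_N$ acts by permuting coordinates; \emph{invariant} means $\mathfrak S_N$-invariant, and \emph{odd} means odd under the transposition $\tau=(1\,2)$. The ground state of an invariant domain is invariant, because it is positive and $\lambda_1$ is simple.

\begin{lemma}\label{lem:schur}
Every invariant quadratic form $J$ on $V$ satisfies $J(v)=\frac1n(\operatorname{tr}J)\,|v|^2$.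
\end{lemma}

\begin{proof}
Since $P$ commutes with permutations, $x\mapsto J(Px)$ is an invariant form on $\mathbb R^N$. Its symmetric matrix has equal diagonal entries and equal off-diagonal entries, so it is $\alpha I+\beta\mathbf 1\mathbf 1^T$. On $V$ this gives $J(v)=\alpha|v|^2$, and $\operatorname{tr}J=n\alpha$.
\end{proof}

Let $u$ be the normalized ground state of $\mathcal E$. The form $v\mapsto\int(\partial_vu)^2$ on $V$ is invariant, and its trace is $\frac12\mathcal E(u)$. So the energy of the ground state is shared equally among directions: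
\begin{equation}\label{eq:equi}
\int_{\Sigma_N}(\partial_vu)^2=\frac{\lambda_1(\Delta_n)}{2n}\,|v|^2\qquad(v\in V).
\end{equation}

\section{Stretching, the gap, and the ground-state energy}\label{sec:mechanism}

To show that some domain in a family has a small gap we need an upper bound for the gap in terms of a quantity that can be controlled along the whole family. The first lemma supplies a bound that involves only the ground state.

\begin{lemma}\label{lem:gap}
Let $\Omega$ be a bounded domain with ground state $u$, $\int u^2=1$, and let $e$ be a unit vector. Then $\lambda_2-\lambda_1\le4\int_\Omega(\partial_eu)^2$.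
\end{lemma}

\begin{proof}
Translate $\Omega$ so that $f(x)=x\cdot e$ satisfies $\int fu^2=0$. Then $fu\in H_0^1(\Omega)$ is orthogonal to $u$, and \eqref{eq:gs} with $|\nabla f|=1$ gives $\int|\nabla(fu)|^2=1+\lambda_1\int f^2u^2$. Hence $\lambda_2-\lambda_1\le1/\int f^2u^2$. On the other hand $\int\partial_e(fu\cdot u)=0$, since both factors lie in $H^1_0(\Omega)$, and $\partial_ef=1$. Therefore
\[
1=\int u^2=-2\int fu\,\partial_eu\le2\Bigl(\int f^2u^2\Bigr)^{1/2}\Bigl(\int(\partial_eu)^2\Bigr)^{1/2}.
\]
Squaring gives $1/\int f^2u^2\le4\int(\partial_eu)^2$.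
\end{proof}

The quantity $\int(\partial_eu)^2$ is the rate at which $\lambda_1$ responds to a stretch in the direction $e$. To make this precise, let $\Omega_0\subset\mathbb R^{n-1}\times\mathbb R$ be a bounded domain with coordinates $(y,z)$, and let $\Omega_{\ell,h}$ be its image under $(y,z)\mapsto(\ell y,hz)$. Pulled back to $\Omega_0$, the Dirichlet energy density of $\Omega_{\ell,h}$ is $\ell^{-2}|\nabla_yf|^2+h^{-2}(\partial_zf)^2$, and the volume element changes by a constant factor. So the eigenvalues of $\Omega_{\ell,h}$ are those of $\ell^{-2}(Y+rX)$ on $H_0^1(\Omega_0)$, where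
\[
Y(f)=\int_{\Omega_0}|\nabla_yf|^2,\qquad X(f)=\int_{\Omega_0}(\partial_zf)^2,\qquad r=\frac{\ell^2}{h^2}.
\]
Small $r$ means long in the direction $z$. Let $G(r)$ be the lowest eigenvalue of $Y+rX$, let $u_r$ be its normalized ground state, and put $\chi(r)=X(u_r)\ge0$. By scale invariance, $\xi(r):=\xi(\Omega_{\ell,h})$ depends only on $r$.

\begin{proposition}\label{prop:mech}
Suppose that the projections of $\Omega_0$ to $\mathbb R^{n-1}$ and to $\mathbb R$ have diameter at most $1$.
\begin{enumerate}
\item[(a)] $\xi(r)\le4(1+r)\chi(r)$ for all $r>0$.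
\item[(b)] $\chi$ is nonincreasing, and $\int_\epsilon^R\chi(r)\,dr=G(R)-G(\epsilon)$ for $0<\epsilon<R$.
\item[(c)] If $G(R)-G(\epsilon)\le\Gamma$ for all $\epsilon\in(0,R)$, then $\int_0^R\chi\,dr\le\Gamma$, and there is $r\in(0,R)$ with $\xi(r)\le4\Gamma/\ln(1+R)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) By Lemma~\ref{lem:gap} in the direction $z$, the gap of $\Omega_{\ell,h}$ is at most $4h^{-2}\chi(r)$. By the hypothesis on the projections, $d^2\le\ell^2+h^2=h^2(1+r)$.

(b) Testing $Y+r'X$ on $u_r$ gives $G(r')\le G(r)+(r'-r)\chi(r)$ for all $r,r'>0$. Using this also with $r$ and $r'$ exchanged, we get for $r<r'$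
\[
(r'-r)\chi(r')\le G(r')-G(r)\le(r'-r)\chi(r).
\]
So $\chi$ is nonincreasing. Summing over a partition of $[\epsilon,R]$ places $G(R)-G(\epsilon)$ between the lower and upper Riemann sums of the monotone function $\chi$, and both converge to its integral.

(c) The first claim follows from (b) as $\epsilon\to0$, since $\chi\ge0$. If $\chi(r)>\Gamma/\bigl((1+r)\ln(1+R)\bigr)$ held for all $r\in(0,R)$, integration would give $\int_0^R\chi>\Gamma$. So the reverse inequality holds for some $r$, and (a) applies.
\end{proof}

For $\Omega_0$ the unit square, $G(r)=\pi^2(1+r)$ and $\chi=\pi^2$, so (a) reads $\xi(r)\le4\pi^2(1+r)$, against the true value $3\pi^2(1+r)$ for $r\le1$. Part (c) is the heart of the matter: a gap of size at least $M$ along the whole family would force $G$ to rise by $\frac M4\ln(1+R)$, and $G$ has only $\Gamma$ to spend. The following model shows the mechanism in closed form. It serves as motivation and is not used later.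

\begin{example}\label{ex:osc}
Replace $Y$ by a quadratic well in the stretched variable: on $L^2(\mathbb R)$ let $X(f)=\int f'^2$ and $Y(f)=\eta^2\int z^2f^2$. The operator $-r\frac{d^2}{dz^2}+\eta^2z^2$ is a harmonic oscillator with eigenvalues $(2k+1)\eta\sqrt r$, $k\ge0$. Thus $G(r)=\eta\sqrt r$, $\chi(r)=G'(r)=\eta/(2\sqrt r)$, and the gap $2\eta\sqrt r$ equals $4r\chi(r)$: the analogue of Lemma~\ref{lem:gap} is an equality. Multiplying by the diameter factor $(\ell^2+h^2)/\ell^2=(1+r)/r$, we obtain
\[
\xi(r)=4(1+r)\chi(r)=2\eta\bigl(\sqrt r+1/\sqrt r\,\bigr).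
\]
On $(0,R)$ the total rise of $G$ is $\Gamma=\eta\sqrt R$, and $\xi(R)>2\Gamma$. The argument of (c) finds $r$ with $\xi(r)\le4\Gamma/\ln(1+R)$, which beats the endpoint $r=R$ as soon as $\ln(1+R)\ge2$. The true minimum is $\xi(1)=4\Gamma/\sqrt R$. The averaging argument loses much, but it needs to know $G$ only at the two ends of the range.
\end{example}

For simplices the endpoint $r=R\approx N/2$ will be $\Delta_n$, and both $\xi(\Delta_n)$ and $\Gamma$ will be of order $N^2$, so that the logarithm eventually decides. The difficulty is that the eigenvalues themselves are of order $N^3$. Both $\xi(\Delta_n)$ and $\Gamma$ are differences of such eigenvalues, so every eigenvalue bound below must be exact in the term $N^3$ and good in the term $N^2$.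

\section{The second eigenvalue of the regular simplex}\label{sec:odd}

A lower bound for the bottom of a quadratic form can be assembled from lower bounds on lines or planes. This does not work for $\lambda_2$ as it stands, because orthogonality to the ground state is not inherited by restrictions to planes. Oddness under $\tau$ is inherited by $\tau$-invariant planes. So we first show that $\lambda_2$ is the bottom of the form on odd functions.

The statements of this section are unchanged by scaling, so we work in the hyperplane $\{\sum x_i=1\}$ with its Euclidean metric. For an invariant bounded domain $\Omega$ in it, with ground state $u$, let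
\begin{align*}
\lambda^{\mathrm{odd}}(\Omega)&=\inf\{\rho(w):\ w\in H_0^1(\Omega)\setminus\{0\}\text{ odd}\},\\
\lambda^{\mathrm{inv}}_2(\Omega)&=\min\{\rho(w):\ w\in H_0^1(\Omega)\setminus\{0\}\text{ invariant},\ w\perp u\}.
\end{align*}
Averaging over $\mathfrak S_N$ is an orthogonal projection both for $L^2$ and for the Dirichlet form. Consequently a minimizer for $\lambda^{\mathrm{inv}}_2(\Omega)$ is an eigenfunction of the Laplacian, the min--max formula in (F1) holds for $\lambda^{\mathrm{inv}}_2(\Omega)$ with invariant two-dimensional subspaces, and invariant functions in $C_c^\infty(\Omega)$ are dense among invariant functions in $H^1_0(\Omega)$. The map $w\mapsto\frac12(w-w\circ\tau)$ gives the same density statement for odd functions.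

\begin{proposition}\label{prop:odd}
For $N\ge2$, $\lambda_2(\Sigma_N)=\lambda^{\mathrm{odd}}(\Sigma_N)$.
\end{proposition}

The point is to exclude that an invariant eigenfunction lies below all odd functions. From an invariant eigenfunction $w$ we build an odd trial function by differentiating the ratio $w/u$ along an edge direction.

\begin{example}
Take $N=2$ and rescale to the interval $(-\frac12,\frac12)$, where $\tau$ is $x\mapsto-x$. Then $u=\cos\pi x$, the next even eigenfunction is $w=\cos3\pi x$ with $\lambda^{\mathrm{inv}}_2=9\pi^2$, and $\lambda^{\mathrm{odd}}=4\pi^2$. The ratio $f=w/u=2\cos2\pi x-1$ is smooth up to the endpoints, and $uf'$ is a multiple of $2\cos\pi x\sin2\pi x=\sin3\pi x+\sin\pi x$. This function is odd and vanishes at $\pm\frac12$. Its squared norm is $\frac12+\frac12$ and its energy is $\frac92\pi^2+\frac12\pi^2$, the cross terms integrating to zero. Its Rayleigh quotient $5\pi^2$ lies between $\lambda^{\mathrm{odd}}$ and $\lambda^{\mathrm{inv}}_2$, as the next lemma predicts.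
\end{example}

\begin{lemma}\label{lem:smooth}
Let $\Omega$ be an invariant bounded convex domain with smooth boundary. Then $\lambda^{\mathrm{odd}}(\Omega)\le\lambda^{\mathrm{inv}}_2(\Omega)$.
\end{lemma}

\begin{proof}
Let $u$ be the ground state, with eigenvalue $\lambda$, let $w\perp u$ be an invariant eigenfunction for $\mu=\lambda^{\mathrm{inv}}_2(\Omega)$, and put $\gamma=\mu-\lambda$ and $f=w/u$.

\emph{The ratio $f$ is smooth on $\overline\Omega$.} Near a boundary point choose smooth coordinates $y=(y',y_n)$ in which $\Omega=\{y_n>0\}$. By (F3), $w=y_nW$ with $W(y)=\int_0^1\partial_nw(y',sy_n)\,ds$ smooth up to $y_n=0$. In the same way $u=y_nU$ with $U$ smooth, and $U=\partial_nu\ne0$ on $y_n=0$ by Hopf's lemma. So $f=W/U$ is smooth up to the boundary.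

\emph{The differentiated equation.} Inserting $w=fu$ in $\Delta w=-\mu w$ and using $\Delta u=-\lambda u$ gives $\Delta f+2\nabla\log u\cdot\nabla f=-\gamma f$. For $v\in V$ let $g=\partial_vf$. Differentiating along $v$ and multiplying by $u^2$, we get
\[
\operatorname{div}(u^2\nabla g)+2u^2\,\nabla^2\log u\,(v,\nabla f)=-\gamma u^2g .
\]
The tensor $u^2\nabla^2\log u=u\nabla^2u-\nabla u\otimes\nabla u$ is smooth on $\overline\Omega$, so every term is bounded. Multiply by $g$ and integrate; the boundary term vanishes because $u=0$ on $\partial\Omega$. The result is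
\[
J(v):=\int u^2|\nabla\partial_vf|^2-\gamma\int u^2(\partial_vf)^2=2\int u^2\,\partial_vf\;\nabla^2\log u\,(v,\nabla f).
\]

\emph{The sign of $J$.} For a single $v$ the right side has no visible sign. Summed over an orthonormal basis of $V$ it has one:
\[
\operatorname{tr}J=2\int u^2\,\nabla^2\log u\,(\nabla f,\nabla f)\le0
\]
by (F4). This is the only use of convexity. Symmetry carries the sign back to a single direction. Since $f$, $u$ and $\Omega$ are invariant, $J$ is an invariant quadratic form on $V$, and Lemma~\ref{lem:schur} gives $J(v)\le0$ for every $v\in V$.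

\emph{The trial function.} Let $v=e_1-e_2$ and $g=\partial_vf$. If $g\equiv0$, invariance gives $\partial_{e_i-e_k}f\equiv0$ for all $i,k$; these vectors span $V$, so $f$ is constant, which contradicts $\int fu^2=\int wu=0$ and $f\not\equiv0$. Thus $ug\in H^1_0(\Omega)\setminus\{0\}$. From $f\circ\tau=f$ and $\tau v=-v$ we get $g\circ\tau=\partial_{\tau v}f=-g$, so $ug$ is odd. Finally \eqref{eq:gs} and $J(v)\le0$ give
\[
\int|\nabla(ug)|^2=\int u^2|\nabla g|^2+\lambda\int u^2g^2\le(\gamma+\lambda)\int u^2g^2=\mu\int(ug)^2.\qedhere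
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:odd}]
Write $\Sigma=\Sigma_N$. Odd functions are orthogonal to the invariant ground state, so $\lambda_2(\Sigma)\le\lambda^{\mathrm{odd}}(\Sigma)$.

For the converse let $w$ be an eigenfunction for $\lambda_2(\Sigma)$. Suppose first that $w$ is not invariant. Transpositions generate $\mathfrak S_N$, so $w-w\circ\tau'\ne0$ for some transposition $\tau'$. This is an eigenfunction for $\lambda_2(\Sigma)$ that is odd under $\tau'$, and relabeling the coordinates makes it odd under $\tau$. Hence $\lambda_2(\Sigma)\ge\lambda^{\mathrm{odd}}(\Sigma)$. If $w$ is invariant, then $\lambda_2(\Sigma)\ge\lambda_2^{\mathrm{inv}}(\Sigma)$, and it remains to prove $\lambda_2^{\mathrm{inv}}(\Sigma)\ge\lambda^{\mathrm{odd}}(\Sigma)$.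

Lemma~\ref{lem:smooth} needs a smooth boundary, so we exhaust $\Sigma$ from inside. The function $\Phi=-\sum_i\log x_i$ is smooth, convex and invariant on $\Sigma$, and it tends to $\infty$ at $\partial\Sigma$. At a critical point the vector $(1/x_i)$ is parallel to $\mathbf 1$, so the only critical point is the center, where $\Phi=N\log N$. For $j>N\log N$ the set $\Omega_j=\{\Phi<j\}$ is therefore an invariant convex domain with smooth boundary, and every compact subset of $\Sigma$ lies in $\Omega_j$ for large $j$. Let $\varepsilon>0$. Approximate the ground state of $\Sigma$ and a minimizer for $\lambda_2^{\mathrm{inv}}(\Sigma)$ in $H^1$ by invariant functions in $C_c^\infty(\Sigma)$. For a close enough approximation they span a two-dimensional space on which $\rho\le\lambda_2^{\mathrm{inv}}(\Sigma)+\varepsilon$. For large $j$ this space lies in $H_0^1(\Omega_j)$, so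
\[
\lambda_2^{\mathrm{inv}}(\Sigma)+\varepsilon\ge\lambda_2^{\mathrm{inv}}(\Omega_j)\ge\lambda^{\mathrm{odd}}(\Omega_j)\ge\lambda^{\mathrm{odd}}(\Sigma)
\]
by min--max, Lemma~\ref{lem:smooth}, and extension by zero. Let $\varepsilon\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
All edges are equivalent under $\mathfrak S_N$, and the bisecting hyperplane of the edge $e_1e_2$ is $\{x_1=x_2\}$. Let $H=\Sigma_N\cap\{x_1>x_2\}$. An odd function $w\in C_c^\infty(\Sigma_N)$ vanishes on $\{x_1=x_2\}$, so $w|_H\in H^1_0(H)$ by (F2), with the same Rayleigh quotient. By density, $\lambda_1(H)\le\lambda^{\mathrm{odd}}(\Sigma_N)$. Conversely, for $w\in C_c^\infty(H)$ the function $w-w\circ\tau$ is odd on $\Sigma_N$ with the same Rayleigh quotient, so $\lambda^{\mathrm{odd}}(\Sigma_N)\le\lambda_1(H)$. Now apply Proposition~\ref{prop:odd}.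
\end{proof}

\section{Airy bounds for the regular simplex}\label{sec:airy}

In this section $\lambda_1,\lambda_2$ denote the eigenvalues of $\Delta_n$. Airy operators appear for the following reason. On $\Sigma_N$ we have $\nu\sum_ix_i=\nu$ for any $\nu>0$, so for $\int w^2=1$
\begin{equation}\label{eq:lagr}
\tfrac12\mathcal E(w)+\nu=\sum_{i=1}^N\int_{\Sigma_N}\bigl((D_iw)^2+\nu x_iw^2\bigr).
\end{equation}
Each summand is a one-dimensional energy with a linear potential and a wall at $x_i=0$. The number $\nu$ plays the part of a Lagrange multiplier for the constraint $\sum x_i=1$ and is optimized at the end.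

\subsection{Lower bounds}
Let $\theta_1=1-\frac1N$ and $\theta_2=1-\frac2N$.

\begin{lemma}\label{lem:lower}
For $N\ge2$, $\lambda_1\ge2cN(N-1)^2$. For $N\ge3$, $\lambda_2\ge\frac8{27}Q^3$, where
\[
Q=(N-2)\,a_1\theta_1^{2/3}+(a_1+a_2)\,\theta_2^{2/3}.
\]
\end{lemma}

\begin{proof}
Let $w\in C_c^\infty(\Sigma_N)$ with $\int w^2=1$, extended by zero to the hyperplane, and let $\nu>0$.

\emph{Lines.} Along a line $\{p+\sigma Pe_i\}$ the coordinate $x_i$ changes at the rate $(Pe_i)_i=\theta_1$. Choose $p$ so that $x_i=\theta_1\sigma$. Then $D_i=\frac d{d\sigma}$, the restriction of $w$ has compact support in $\sigma>0$, and (F5) with $\nu\theta_1$ in place of $\nu$ bounds its energy from below. Integrating over all parallel lines gives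
\begin{equation}\label{eq:line}
\int\bigl((D_iw)^2+\nu x_iw^2\bigr)\ge a_1(\nu\theta_1)^{2/3}.
\end{equation}
Summing over $i$ in \eqref{eq:lagr}, we get $\frac12\mathcal E(w)\ge\nu^{2/3}Q_1-\nu$ with $Q_1=Na_1\theta_1^{2/3}$. For any $Q_*>0$ the function $\nu^{2/3}Q_*-\nu$ is maximal at $\nu^{1/3}=\frac23Q_*$, with value $\frac4{27}Q_*^3$. Hence $\mathcal E(w)\ge\frac8{27}Q_1^3=2cN^3\theta_1^2=2cN(N-1)^2$.

\emph{Planes.} Let $N\ge3$ and let $w$ be odd. We treat the indices $1,2$ together, on an affine plane $\Pi$ with directions $Pe_1,Pe_2$. Such a plane is $\tau$-invariant, because $\tau x-x$ is a multiple of $e_1-e_2=Pe_1-Pe_2$. A displacement $sPe_1+tPe_2$ changes $(x_1,x_2)$ by $(\theta_1s-\frac tN,\,-\frac sN+\theta_1t)$, a linear map of determinant $\theta_1^2-N^{-2}=\theta_2\ne0$. So $(x_1,x_2)$ are affine coordinates on $\Pi$, in which $\tau$ exchanges $x_1$ and $x_2$. For $F=w|_\Pi$ with partial derivatives $F_1,F_2$ in these coordinates, $D_1F=\theta_1F_1-\frac1NF_2$ and $D_2F=-\frac1NF_1+\theta_1F_2$. Thus $D_1F-D_2F=F_1-F_2$ and $D_1F+D_2F=\theta_2(F_1+F_2)$,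 whence
\[
(D_1F)^2+(D_2F)^2=\tfrac12(F_1-F_2)^2+\tfrac12\theta_2^2(F_1+F_2)^2\ge\theta_2^2(F_1^2+F_2^2).
\]
The function $F$ is smooth, antisymmetric, and compactly supported in the open quadrant. By (F5), the operator $-\theta_2^2\frac{d^2}{dx^2}+\nu x=\theta_2^2\bigl(-\frac{d^2}{dx^2}+\nu\theta_2^{-2}x\bigr)$ has eigenvalues $\epsilon_j=a_j(\nu\theta_2)^{2/3}$ and an orthonormal basis of eigenfunctions $\psi_j$. Expand $F=\sum F_{jk}\,\psi_j(x_1)\psi_k(x_2)$. Integration by parts and Parseval's identity give
\[
\int\bigl(\theta_2^2(F_1^2+F_2^2)+\nu(x_1+x_2)F^2\bigr)\,dx_1dx_2=\sum_{j,k}(\epsilon_j+\epsilon_k)F_{jk}^2 .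
\]
Antisymmetry gives $F_{jj}=0$, so the sum is at least $(\epsilon_1+\epsilon_2)\int F^2$. Integrating over the parallel planes, on all of which area is the same constant multiple of $dx_1dx_2$, we find that the terms $i=1,2$ in \eqref{eq:lagr} contribute at least $(a_1+a_2)(\nu\theta_2)^{2/3}$. With \eqref{eq:line} for $i\ge3$ this gives $\frac12\mathcal E(w)\ge\nu^{2/3}Q-\nu$, so $\mathcal E(w)\ge\frac8{27}Q^3$. By density this holds for all normalized odd $w\in H^1_0(\Sigma_N)$, and Proposition~\ref{prop:odd} identifies the infimum of $\mathcal E$ over these $w$ with $\lambda_2$.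
\end{proof}

\subsection{Upper bounds for $\lambda_1$}
The decomposition \eqref{eq:lagr} suggests a product of Airy ground states as trial function. Let $\varphi$ be the normalized ground state of $-\frac{d^2}{dx^2}+x$ on $(0,\infty)$, with eigenvalue $a=a_1$. It is a multiple of $\mathrm{Ai}(x-a)$, smooth on $[0,\infty)$, with $\varphi(0)=0$, and it decays faster than any exponential; so does $\varphi'(x)=-\int_x^\infty(t-a)\varphi(t)\,dt$. Write $\langle\,\cdot\,\rangle$ for the mean with respect to the probability density $\varphi^2$.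

\begin{lemma}\label{lem:moments}
Let $m=\langle x\rangle$, $K=\int\varphi'^2$ and $\kappa_3=\langle(x-m)^3\rangle$. Then $Km^2=c$, $\langle(x-m)^2\rangle=\frac15m^2$, and $\kappa_3/m^3<0.05625$.
\end{lemma}

\begin{proof}
Let $q$ be a polynomial and differentiate
\[
Z=q\varphi'^2+q\,(a-x)\varphi^2-q'\varphi\varphi'+\tfrac12q''\varphi^2,
\]
using $\varphi''=(x-a)\varphi$. The terms $\pm q'\varphi'^2$, $\pm2q(x-a)\varphi\varphi'$ and $\pm q''\varphi\varphi'$ cancel, and there remains $Z'=\bigl[2q'(a-x)-q+\frac12q'''\bigr]\varphi^2$. If $q(0)=0$, then $Z$ vanishes at $0$ and at $\infty$, so the bracket has mean zero. For $q=x,x^2,x^3$ this reads $3\langle x\rangle=2a$, $5\langle x^2\rangle=4a\langle x\rangle$, $7\langle x^3\rangle=6a\langle x^2\rangle+3$, that is,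
\[
m=\tfrac23a,\qquad\langle x^2\rangle=\tfrac8{15}a^2,\qquad\langle x^3\rangle=\tfrac{16}{35}a^3+\tfrac37 .
\]
Since $K+m=a$, we have $K=\frac a3$ and $Km^2=\frac4{27}a^3=c$. The variance is $(\frac8{15}-\frac49)a^2=\frac4{45}a^2=\frac15m^2$. Next,
\[
\kappa_3=\langle x^3\rangle-3m\langle x^2\rangle+2m^3=16\bigl(\tfrac1{35}-\tfrac1{15}+\tfrac1{27}\bigr)a^3+\tfrac37=-\tfrac{16}{945}a^3+\tfrac37,
\]
so $\kappa_3/m^3=\frac{81}{56a^3}-\frac2{35}$. By \eqref{eq:zeros} this is at most $0.11318-0.05714<0.05625$.
\end{proof}

The integrals of the product function over one simplex are not explicit, but its integrals over the whole orthant are. We therefore test on all dilates $s\Sigma_N$ at once.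

\begin{lemma}\label{lem:upper}
For $N\ge2$, $\lambda_1\le2cN^2(N-1)$ and $\lambda_1\le2c\,(N^3-1.6N^2+1.2N)$.
\end{lemma}

\begin{proof}
Let $\Psi(x)=\prod_i\varphi(x_i)$ on $(0,\infty)^N$ and $s=\sum_ix_i$. On each slice $s\Sigma_N$ the function $\Psi$ is smooth up to the boundary and vanishes there, so by (F2)
\[
2\int_{s\Sigma_N}\sum_i(D_i\Psi)^2\ge\lambda_1s^{-2}\int_{s\Sigma_N}\Psi^2 .
\]
Integrate against $N^{-1/2}ds$, which turns slice measure into Lebesgue measure on $\mathbb R^N$. On the left, $\sum_i(D_i\Psi)^2=|\nabla\Psi|^2-\frac1N(\sum_i\partial_i\Psi)^2$. We have $\int(\partial_i\Psi)^2=K$, and $\int\partial_i\Psi\,\partial_k\Psi=(\int\varphi\varphi')^2=0$ for $i\ne k$, so the left side becomes $2(NK-K)$. On the right we obtain $\lambda_1\,\mathbb E[s^{-2}]$, where $s$ is a sum of $N$ independent variables with density $\varphi^2$. With $\delta=s/(Nm)-1>-1$ and $Km^2=c$,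
\begin{equation}\label{eq:slices}
\lambda_1\,\mathbb E\bigl[(1+\delta)^{-2}\bigr]\le2(N-1)K(Nm)^2=2cN^2(N-1).
\end{equation}
Since $\mathbb E\delta=0$, Jensen's inequality gives $\mathbb E[(1+\delta)^{-2}]\ge1$, which is the first bound.

The fluctuation of $s$ improves the term of order $N^2$. From
\[
(1+\delta)^2(1-2\delta+3\delta^2-4\delta^3)=1-\delta^4(5+4\delta)\le1
\]
we get $(1+\delta)^{-2}\ge1-2\delta+3\delta^2-4\delta^3$. Second and third central moments add over independent summands, so $\mathbb E\delta^2=\frac1{5N}$ and $\mathbb E\delta^3=\kappa_3/(m^3N^2)$. By Lemma~\ref{lem:moments}, with $t=1/N$, we have $\mathbb E[(1+\delta)^{-2}]\ge1+0.6t-0.225t^2>0$. The second bound follows from \eqref{eq:slices}, whose right side is $2cN^3(1-t)$, and from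
\[
(1+0.6t-0.225t^2)(1-1.6t+1.2t^2)=1-t+0.015t^2+1.08t^3-0.27t^4\ge1-t.\qedhere
\]
\end{proof}

For $N=2$, Lemmas~\ref{lem:lower} and~\ref{lem:upper} say $4c\le\pi^2\le8c$. For large $N$ they confine $\lambda_1/2c$ between $N^3-2N^2$ and $N^3-1.6N^2+1.2N$.

\subsection{The gap of the regular simplex}
To expand the powers $\theta^{2/3}$ we use
\begin{equation}\label{eq:taylor}
(1-x)^{2/3}\ge1-\tfrac23x-\tfrac18x^2\qquad(0\le x\le\tfrac1{10}).
\end{equation}
Indeed $(1-x)^{2/3}=1-\frac23x-\frac19x^2-\sum_{j\ge3}c_jx^j$ with $c_3=\frac4{81}$ and $c_{j+1}/c_j=(j-\frac23)/(j+1)\in(0,1)$. The tail is at most $\frac4{81}\frac{x}{1-x}\,x^2\le\frac4{729}x^2\le(\frac18-\frac19)x^2$.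

\begin{proof}[Proof of Theorem~\ref{thm:quant}(i)]
The diameter is $1$, so $\xi(\Delta_n)=\lambda_2-\lambda_1$.

\emph{Upper bound.} A unit vector of $\Delta_n$ corresponds to a vector $v\in V$ with $|v|^2=2$. So Lemma~\ref{lem:gap}, \eqref{eq:equi} and the first bound of Lemma~\ref{lem:upper} give $\xi(\Delta_n)\le4\lambda_1/(N-1)\le8cN^2$.

\emph{Lower bound.} Let $N\ge40$. By \eqref{eq:taylor} with $x=\frac1N,\frac2N$ and by $(a_1+a_2)/a_1\ge2.7484$,
\[
\frac Q{a_1}\ge(N-2)\Bigl(1-\frac2{3N}-\frac1{8N^2}\Bigr)+2.7484\Bigl(1-\frac4{3N}-\frac1{2N^2}\Bigr).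
\]
The first product is $N-\frac83+\frac{29}{24N}+\frac1{4N^2}$, so the right side is at least
\[
N+0.0817-\frac{2.4563}N-\frac{1.1243}{N^2}\ge N+y,\qquad y=0.0817-\frac{2.5}N .
\]
The hypothesis $N\ge40$ gives both the last inequality ($1.1243/N<0.03$) and $y>0$. Since $\frac8{27}a_1^3=2c$, Lemma~\ref{lem:lower} yields
\[
\lambda_2\ge2c(N+y)^3\ge2c(N^3+3yN^2)=2c\,(N^3+0.2451N^2-7.5N).
\]
Subtract the second bound of Lemma~\ref{lem:upper}.
\end{proof}

\begin{remark}
The coefficient $0.2451$ is a lower bound for $3a_2/a_1-5$. Without oddness $a_2$ would be replaced by $a_1$, the coefficient would be $-2$, and the lower bound for $\lambda_2$ would fall below the upper bound for $\lambda_1$. Using only the first bound of Lemma~\ref{lem:upper} would replace $1.8451$ by $1.2451$.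
\end{remark}

\section{Two-block simplices}\label{sec:blocks}

\subsection{The family}
Split $\{1,\dots,N\}$ into blocks $A$ and $B$ of sizes $k_1=\lfloor N/2\rfloor$ and $k_2=\lceil N/2\rceil$, and put
\[
R=\frac{2k_1k_2}N\ge\frac{N^2-1}{2N}.
\]
Let $(\alpha_i)_{i\in A}$ in $\mathbb R^{k_1-1}$ and $(\beta_i)_{i\in B}$ in $\mathbb R^{k_2-1}$ be the vertices of regular simplices of side $1$ with centroid $0$. A regular simplex of side $1$ with $k$ vertices has squared circumradius $\frac12|e_1-\frac1k\mathbf 1|^2=\frac{k-1}{2k}$. For $\ell,h>0$ let $T_{\ell,h}\subset\mathbb R^{k_1-1}\times\mathbb R^{k_2-1}\times\mathbb R=\mathbb R^n$ have vertices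
\[
p_i=(\ell\alpha_i,0,0)\quad(i\in A),\qquad p_i=(0,\ell\beta_i,h)\quad(i\in B).
\]
Edges inside a block have length $\ell$. Edges between the blocks have squared length
\[
h^2+\ell^2\Bigl(\frac{k_1-1}{2k_1}+\frac{k_2-1}{2k_2}\Bigr)=h^2+\ell^2\Bigl(1-\frac1R\Bigr).
\]
With $r=\ell^2/h^2$, the simplex is regular exactly when $r=R$; for $\ell=1$ this means $h=R^{-1/2}$, the distance quoted in Section~\ref{sec:intro}. For $\ell=1$ and $1\le r\le R$ the squared diameter is $\frac1r+1-\frac1R<2$. For $N=3$ the family consists of isosceles triangles of base $\ell$ and height $h$, with $R=\frac43$; the case $N=4$ is shown in Figure~\ref{fig:tet}. The even split maximizes $k_1k_2$, hence the range $(0,R)$.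

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] (-1.125,1)--(0.375,1)--(1.125,1.5)--(-0.375,1.5)--cycle;
\draw[dashed] (-1.5,0)--(0.75,3);
\draw[dotted,thick] (0,0)--(0,2.5);
\draw (-1.5,0)--(-0.75,2)--(1.5,0)--(0.75,3);
\draw[very thick] (-1.5,0)--(1.5,0);
\draw[very thick] (-0.75,2)--(0.75,3);
\node[left] at (-1.5,0) {$p_1$};
\node[right] at (1.5,0) {$p_2$};
\node[left] at (-0.75,2) {$p_3$};
\node[right] at (0.75,3) {$p_4$};
\node[below] at (0,0) {$\ell$};
\node[above left] at (0.05,2.5) {$\ell$};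
\node[right] at (0,0.5) {$h$};
\end{tikzpicture}
\caption{A two-block simplex with four vertices: two perpendicular edges of length $\ell$ (thick) whose midpoints are at distance $h$ along their common perpendicular (dotted). It is regular when $\ell^2/h^2=2$. Cross-sections at constant height (shaded) are rectangles, that is, products of scaled copies of the two thick edges.}
\label{fig:tet}
\end{figure}

The family is of the type of Section~\ref{sec:mechanism}, with $\Omega_0=T_{1,1}$ and $z$ the last coordinate. The projection of $T_{1,1}$ to the $z$-axis is $(0,1)$. Its projection to $\mathbb R^{n-1}$ lies in the convex hull of the points $(\alpha_i,0)$, $(0,\beta_j)$, whose mutual distances are $1$ and $(1-\frac1R)^{1/2}$, so its diameter is at most $1$. Proposition~\ref{prop:mech} applies, and we use its notation $X,Y,G,u_r,\chi$. Let $T_r$ denote $T_{\ell,h}$ rescaled to diameter $1$, so that $\xi(T_r)=\xi(r)$.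

\subsection{Barycentric coordinates}
To compare with Section~\ref{sec:airy} we transfer $X$ and $Y$ to $\Sigma_N$ by the map $x\mapsto\sum x_ip_i$ onto $T_{1,1}$ (so $\ell=h=1$). Its linear part is $Lv=\sum v_ip_i$ on $V$. There is an orthogonal decomposition $V=V_A\oplus V_B\oplus\mathbb R\omega$, where $V_A,V_B$ are the sum-zero vectors supported in $A$ and in $B$, and
\[
\omega=\tfrac1{k_1}\mathbf 1_A-\tfrac1{k_2}\mathbf 1_B,\qquad|\omega|^2=\tfrac1{k_1}+\tfrac1{k_2}=\tfrac2R .
\]
Since the centroids are $0$, $L\omega=(0,0,-1)$. The map $L$ sends $V_A$ into the first factor, and for $v\in V_A$, using $\sum v_i=0$ twice,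
\[
|Lv|^2=-\tfrac12\sum_{i,j}v_iv_j|\alpha_i-\alpha_j|^2=-\tfrac12\sum_{i\ne j}v_iv_j=\tfrac12|v|^2 .
\]
The same computation with $\beta$ applies to $V_B$ and the second factor. So $L$ is an isomorphism, $T_{\ell,h}$ is non-degenerate, and $T_r\in\mathfrak M_n$. An orthonormal basis of $\mathbb R^n$ is the image under $L$ of $\sqrt2$ times orthonormal bases of $V_A$ and $V_B$, together with $-\omega$. Hence, with $\bar\partial_A=\frac1{k_1}\sum_{i\in A}\partial_i$ and $\bar\partial_B=\frac1{k_2}\sum_{i\in B}\partial_i$,
\begin{align*}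
Y(f)&=\int_{\Sigma_N}\Bigl[2\sum_{i\in A}(\partial_if-\bar\partial_Af)^2+2\sum_{i\in B}(\partial_if-\bar\partial_Bf)^2\Bigr],\\
X(f)&=\int_{\Sigma_N}(\partial_\omega f)^2=\int_{\Sigma_N}(\bar\partial_Af-\bar\partial_Bf)^2 .
\end{align*}
The constant Jacobian cancels against the $L^2$ norm, so $G$ and $\chi$ are computed with $L^2(\Sigma_N)$. For $N=4$ the integrand of $Y$ is $(\partial_1f-\partial_2f)^2+(\partial_3f-\partial_4f)^2$, the sum of the squared derivatives along the two thick edges of Figure~\ref{fig:tet}.

The component of $P\nabla f$ along $\omega$ has squared length $(\partial_\omega f)^2/|\omega|^2=\frac R2(\partial_\omega f)^2$. Therefore $\mathcal E=Y+RX$, which gives $G(R)=\lambda_1(\Delta_n)$ and identifies $u_R$ with the ground state of $\mathcal E$.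

\subsection{Bounds for $\chi$ and $G$}

\begin{lemma}\label{lem:budget}
Let $N\ge20$. Then
\begin{align}
\chi(r)&\ge\frac{2cN(N-1)}R\qquad(0<r\le R),\label{eq:floor}\\
G(R)-G(r)&\le\Gamma:=2c\,(2.4N^2+1.2N)\qquad(r>0).\label{eq:budget}
\end{align}
\end{lemma}

\begin{proof}
By \eqref{eq:equi} with $v=\omega$, $\chi(R)=\lambda_1(\Delta_n)/\bigl((N-1)R\bigr)$. Since $\chi$ is nonincreasing, Lemma~\ref{lem:lower} gives \eqref{eq:floor}.

For \eqref{eq:budget} we need a lower bound for $G(r)$ that is uniform as $r\to0$, so we discard $rX\ge0$ and bound $Y$ alone. The form $Y$ involves only derivatives along $V_A\oplus V_B$, which preserve $t=\sum_{i\in A}x_i$. The slice of $\Sigma_N$ at $t\in(0,1)$ is the product $t\Sigma_{k_1}\times(1-t)\Sigma_{k_2}$, and since $\omega\perp V_A\oplus V_B$, Lebesgue measure on $\Sigma_N$ is a constant times $dt$ times the product measure. The two sums in $Y$ are the integrands of $\mathcal E$ for the two factors. Let $f\in C_c^\infty(\Sigma_N)$ and $\mu_j=\lambda_1(\Delta_{k_j-1})$. Applying the scaled eigenvalue bound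 in each factor, with the other variables frozen, and integrating, we obtain
\[
Y(f)\ge\int_{\Sigma_N}\Bigl(\frac{\mu_1}{t^2}+\frac{\mu_2}{(1-t)^2}\Bigr)f^2 .
\]
This is the well in the stretched variable of which Example~\ref{ex:osc} is a caricature. To bound it below put $t_1=t$, $t_2=1-t$, and apply H\"older's inequality with exponents $3$ and $\frac32$:
\[
\sum_j\mu_j^{1/3}=\sum_j(\mu_jt_j^{-2})^{1/3}\,t_j^{2/3}\le\Bigl(\sum_j\mu_jt_j^{-2}\Bigr)^{1/3}\Bigl(\sum_jt_j\Bigr)^{2/3}.
\]
As $t_1+t_2=1$, this gives $G(r)\ge(\mu_1^{1/3}+\mu_2^{1/3})^3$ for all $r>0$. The hypothesis $N\ge20$ means $k_j\ge10$, so Lemma~\ref{lem:lower} and \eqref{eq:taylor} give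
\[
\mu_j^{1/3}\ge(2c)^{1/3}k_j\Bigl(1-\frac1{k_j}\Bigr)^{2/3}\ge(2c)^{1/3}\Bigl(k_j-\frac23-\frac1{8k_j}\Bigr).
\]
Hence $G(r)\ge2c(N-y)^3$ with $y=\frac43+\frac N{8k_1k_2}$. Since $8k_1k_2\ge2(N^2-1)$ and $N\ge20$, we have $\frac43\le y\le\frac43+\frac{0.51}N\le2$. Write $(N-y)^3=N^3-3yN^2+y^2(3N-y)$. Here $3yN^2\le4N^2+1.53N$, and $y^2(3N-y)\ge\frac{16}9(3N-2)\ge1.53N$. So $G(r)\ge2c(N^3-4N^2)$. Subtracting this from $G(R)=\lambda_1(\Delta_n)\le2c(N^3-1.6N^2+1.2N)$, which is Lemma~\ref{lem:upper}, we get \eqref{eq:budget}.
\end{proof}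

The terms of order $N^3$ cancel in \eqref{eq:budget}: to leading order the first eigenvalue of $Y+rX$ does not notice the stretching at all.

\section{Proofs of Theorems \ref{thm:main} and \ref{thm:quant}}\label{sec:end}

\begin{proof}[End of the proof of Theorem~\ref{thm:quant}]
Part (i) was proved in Section~\ref{sec:airy}. Let $N\ge20$. By \eqref{eq:budget} and Proposition~\ref{prop:mech}(c) there is $r\in(0,R)$ with $\xi(T_r)\le4\Gamma/\ln(1+R)$. Since $1+R\ge1+\frac N2-\frac1{2N}\ge\frac N2$, this is (ii). The infimum is positive, being at least $3\pi^2$. For $N\ge300$, (i) and (ii) give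
\[
\frac{\xi(\Delta_n)}{\inf_{\mathfrak M_n}\xi}\ge\frac{1.8451-8.7/N}{4(2.4+1.2/N)}\,\ln\frac N2\ge\frac{1.8161}{9.616}\,\ln\frac N2\ge0.188\,\ln\frac N2,
\]
which tends to infinity like a constant times $\ln n$.
\end{proof}

At $N=300$ the last bound is still below $1$. To reach this value of $N$ we use \eqref{eq:floor} as well. If all gaps along the family were at least $\xi(\Delta_n)$, we would have two lower bounds for $\chi$: one from Proposition~\ref{prop:mech}(a), decaying like $1/(1+r)$, and the constant one \eqref{eq:floor}. For $N=300$ they cross near $r=0.45R$, and we take the first to the left of that point and the second to the right.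

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N\ge300$ and suppose that $\xi(T_r)\ge\xi(\Delta_n)$ for all $r\in(0,R)$. By Proposition~\ref{prop:mech}(a) and Theorem~\ref{thm:quant}(i),
\[
\chi(r)\ge\frac{\xi(\Delta_n)}{4(1+r)}\ge2cN^2\,\frac{b_N}{1+r},\qquad b_N=0.46127-\frac{2.175}N .
\]
Integrating this bound over $(0,0.45R)$ and \eqref{eq:floor} over $(0.45R,R)$, we get
\[
\int_0^R\chi\,dr\ge2cN^2\Bigl[b_N\ln(1+0.45R)+0.55\Bigl(1-\frac1N\Bigr)\Bigr].
\]
The quantities $b_N$, $\frac{N^2-1}{2N}$ and $1-\frac1N$ increase with $N$, so for $N\ge300$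
\[
b_N\ge0.4540,\qquad0.45R\ge0.45\cdot\frac{89999}{600}\ge67.49,\qquad0.55\Bigl(1-\frac1N\Bigr)\ge0.5481 .
\]
Also $\ln68.49=6\ln2+\ln(68.49/64)\ge4.1588+0.0676\ge4.226$, by $\ln(1+x)\ge x-\frac12x^2$. The bracket is therefore at least $0.4540\cdot4.226+0.5481\ge2.466$. But \eqref{eq:budget} and Proposition~\ref{prop:mech}(c) give
\[
\int_0^R\chi\,dr\le\Gamma=2cN^2\Bigl(2.4+\frac{1.2}N\Bigr)\le2cN^2\cdot2.404,
\]
a contradiction. Hence for every $n=N-1\ge299$ some $T_r\in\mathfrak M_n$ with $0<r<R$ satisfies $\xi(T_r)<\xi(\Delta_n)$.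
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL} Brascamp and Lieb, J. Funct. Anal. \textbf{22} (1976).

\bibitem{DLMF} Digital Library of Mathematical Functions (DLMF), \S9.9.

\bibitem{LR} Zhiqin Lu and Julie Rowlett, \emph{The fundamental gap of simplices}, arXiv:1109.4117 (2011).

\end{thebibliography}
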